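# Flat tori in Hilbert modular varieties and the growth of their span in middle homology

## 1. Two commuting matrices over $\mathbb Z[\sqrt2]$

Let $F=\mathbb Q(\sqrt 2)$ and $\mathcal O=\mathbb Z[\sqrt2]$, with real embeddings $\sigma_1(\sqrt2)=\sqrt2$ and $\sigma_2(\sqrt2)=-\sqrt2$. The group $\mathrm{SL}_2(\mathcal O)$ acts on $\mathbb H^2\times\mathbb H^2$: a matrix $\gamma$ acts by $\sigma_1(\gamma)$ on the first factor and by $\sigma_2(\gamma)$ on the second. Since $2$ is not a square modulo $5$, the ideal $5\mathcal O$ is prime with residue field $\mathbb F_{25}$. Let $\Gamma$ be the group of $\gamma\in \mathrm{SL}_2(\mathcal O)$ with $\gamma\equiv 1$ mod $5$.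

The group $\Gamma$ is torsion-free. Otherwise it contains an element $\gamma=1+5N$ of prime order $r$; it has a primitive $r$-th root of unity $\zeta$ as an eigenvalue, so $(\zeta-1)/5$ is an eigenvalue of $N$ and hence an algebraic integer. But its norm from $\mathbb Q(\zeta)$ is $\pm r/5^{r-1}$, which is not an integer. So $Y=\Gamma\backslash(\mathbb H^2\times\mathbb H^2)$ is a $4$-manifold.

Now take $X=\begin{pmatrix}0&1\\3&0\end{pmatrix}$, so that $X^2=3$, and compute powers of two matrices that commute with $X$: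
$$(2+X)^3=26+15X=\begin{pmatrix}26&15\\45&26\end{pmatrix}=:A,\qquad (5+2\sqrt2X)^4=(49+20\sqrt2X)^2=4801+1960\sqrt2\,X=:B .$$
Here $\det A=26^2-3\cdot15^2=1$ and $\det B=4801^2-6\cdot1960^2=1$, and both are congruent to $1$ modulo $5$. So $A,B\in\Gamma$, and they commute. In each factor both preserve the geodesic $|z|=1/\sqrt3$ joining the fixed points $\pm1/\sqrt3$ of $X$. A hyperbolic matrix with eigenvalues $\lambda^{\pm1}$ translates its axis by $2\log|\lambda|$. Hence on the product of the two geodesics, a Euclidean plane, $A$ translates by $(a,a)$ with $a=6\log(2+\sqrt3)$. Since $\sigma_2(B)=4801-1960\sqrt2X$ is inverse to $\sigma_1(B)$, the matrix $B$ translates by $(b,-b)$ with $b=8\log(5+2\sqrt6)$. These two vectors are independent, so the plane projects to a compact flat torus in $Y$.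

Is that torus embedded? On real trace-zero matrices put $Q(A)=-\det A=\frac12\mathrm{tr}A^2$ and $b(A,A')=\frac12\mathrm{tr}(AA')$. This form has signature $(2,1)$; points of $\mathbb H^2$ are vectors $P$ with $Q(P)=-1$, and the geodesic of a matrix $A$ with $Q(A)>0$ consists of the points orthogonal to $A$. Suppose $\gamma\in\Gamma$ moves some point of our plane to a point of the plane, and let $X'=\gamma X\gamma^{-1}$. In each factor the geodesics of $X$ and $X'$ share a point $P$. Since $Q$ is positive definite on $P^\perp$, Cauchy–Schwarz gives $|\sigma_i(b(X,X'))|\le3$. On the other hand $Z=X'-X$ has entries in $5\mathcal O$, so $Q(Z)=6-2b(X,X')$ lies in $25\mathcal O$, an ideal of norm $625$, while $|N(Q(Z))|\le12^2=144$. So $Q(Z)=0$ and $b(X,X')=3$, which gives $b(X,Z)=0$. If $Z\ne0$, then $Z^2=0$ and $XZ=-ZX$, so $X$ preserves the line $\ker Z$ and has an eigenvalue in $\mathbb Q(\sqrt2)$; but $3$ is not a square there. So $Z=0$, and $\gamma$ commutes with $X$. The torus is embedded.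

There are many such tori. Conjugating $X$ by $\mathrm{SL}_2(\mathcal O)$ gives further matrices, and the same argument applies to each. The map $\mathrm{SL}_2(\mathcal O)\to\mathrm{SL}_2(\mathbb F_{25})$ is surjective, and the target has order $25\cdot624=15600$. The centralizer of $X$ in $\mathrm{SL}_2(\mathcal O)$ maps into the centralizer of $X$ in $\mathrm{SL}_2(\mathbb F_{25})$, a split torus of order $24$. So the conjugates of $X$ form at least $15600/24=650$ orbits under $\Gamma$. Two orbits can give the same submanifold only if they contain $W$ and $\pm W$: matrices with the same flat commute, hence are proportional over $F$, and they have the same $Q$. So one matrix gives at least $325$ different embedded $2$-tori in $Y$. How many independent classes do they have in $H_2(Y;\mathbb Q)$? And how does this number grow when $5$ is replaced by a high power of a prime?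

## 2. Flat cycles and the exponent $\beta_-$

Throughout, $n\ge2$, $F$ is a totally real field of degree $n$, $\mathcal O=\mathcal O_F$, and $\mathrm{SL}_2(\mathcal O)$ acts on $\mathcal H=(\mathbb H^2)^n$ through the $n$ real embeddings.

**Definition 2.1.** For a nonzero ideal $\mathfrak s\subset\mathcal O$ let $\Gamma(\mathfrak s)=\ker[\mathrm{SL}_2(\mathcal O)\to\mathrm{SL}_2(\mathcal O/\mathfrak s)]$ and $Y(\mathfrak s)=\Gamma(\mathfrak s)\backslash\mathcal H$. The volume $\mathrm{vol}(Y(\mathfrak s))$ is taken for the product of the hyperbolic metrics.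

The space $Y(\mathfrak s)$ has finite volume and dimension $2n$. For $\mathfrak s=\mathfrak p^\ell$ with $\ell$ large, $\Gamma(\mathfrak s)$ is torsion-free and $Y(\mathfrak s)$ is a manifold.

**Definition 2.2.** A flat cycle in $Y(\mathfrak s)$ is a compact, totally geodesic, flat submanifold of the maximal dimension $n$. It is orientable, so it defines a class in $H_n(Y(\mathfrak s);\mathbb Q)$ up to sign. Let $V(\mathfrak s)\subseteq H_n(Y(\mathfrak s);\mathbb Q)$ be the span of these classes.

The torus of Section 1 is a flat cycle in $Y(5\mathcal O)$. "Submanifold" means embedded; allowing immersed flats would only enlarge $V$.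

Daniel Studenmund and Bena Tshishiku, "Counting flat cycles in the homology of locally symmetric spaces", arXiv:2206.11986 (2022), state the following. For every such $F$ there are infinitely many primes $\mathfrak p$ for which there are $\mathcal C,\mathcal L>0$ with
$$\dim V(\mathfrak p^\ell)\ge\mathcal C\cdot\mathrm{vol}(Y(\mathfrak p^\ell))^{1/3}\qquad(\ell\ge\mathcal L).$$
Let $\mathcal P(F)$ be the set of nonzero primes with this property. From above, $\dim V(\mathfrak p^\ell)\le\dim H_n(Y(\mathfrak p^\ell);\mathbb Q)$, and the right side grows linearly in the volume by results in $L^2$-cohomology. (Only the upper bound $O(\mathrm{vol})$ matters here, and Section 13 derives it directly.) For $\mathfrak p\in\mathcal P(F)$ put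
$$\beta_-(F,\mathfrak p)=\liminf_{\ell\to\infty}\frac{\log\dim V(\mathfrak p^\ell)}{\log\mathrm{vol}(Y(\mathfrak p^\ell))}\in[\tfrac13,1].$$
The exponent $\frac13$ can be improved for $\mathfrak p$ exactly when $\beta_->\frac13$. The problem is to decide whether $\beta_-(F,\mathfrak p)=\frac13$ for all $n$, $F$ and $\mathfrak p\in\mathcal P(F)$. The answer is no, and in fact $\beta_-=1$ always.

**Theorem 2.3.** Let $F$ be totally real of degree $n\ge2$ and $\mathfrak p\subset\mathcal O_F$ any nonzero prime. There are $C,\ell_1>0$ such that for all $\ell\ge\ell_1$, with $v_\ell=\mathrm{vol}(Y(\mathfrak p^\ell))$,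
$$\dim V(\mathfrak p^\ell)\ \ge\ v_\ell\cdot\exp\Big(-C\,\frac{\log v_\ell}{\log\log v_\ell}\Big).$$
Since $\dim V(\mathfrak p^\ell)=O(v_\ell)$, we get $\lim_\ell\log\dim V(\mathfrak p^\ell)/\log v_\ell=1$, and $\mathcal P(F)$ is the set of all nonzero primes. In particular $\beta_-(F,\mathfrak p)=1$ in all cases.

**Complement 2.4.** (a) Only embedded flat tori are used, and the bound already holds for the span of their projections to the space of $L^2$-harmonic forms. (b) For a fixed nonzero ideal $\mathfrak s_0$, also $\lim_\ell\log\dim V(\mathfrak s_0\mathfrak p^\ell)/\log\mathrm{vol}(Y(\mathfrak s_0\mathfrak p^\ell))=1$.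

No strictly linear bound $\dim V\ge c\,\mathrm{vol}$ is claimed.

## 3. The quadratic space $\mathfrak{sl}_2$ and two counting facts

This section fixes the notation and two elementary counts that will be used many times.

Let $\sigma_1,\dots,\sigma_n$ be the real embeddings, $N$ the absolute norm, $q=N\mathfrak p$, $v$ the valuation at $\mathfrak p$, $e=v(2)$, $G=\mathrm{SL}_2(\mathbb R)^n$, $\Gamma(1)=\mathrm{SL}_2(\mathcal O)$. Write $\Gamma=\Gamma(\mathfrak p^\ell)$ with $\ell$ so large that $\Gamma$ is torsion-free (so $-1\notin\Gamma$), $Y=\Gamma\backslash\mathcal H$, and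
$$J=|\mathrm{SL}_2(\mathcal O/\mathfrak p^\ell)|=q^{3\ell}(1-q^{-2}),\qquad D=q^\ell,\qquad\rho=D^{1/n},\qquad E=\exp(\log D/\log\log D).$$
Then $[\Gamma(1):\Gamma]=J$ and $\mathrm{vol}(Y)=\frac J2\mathrm{vol}(\mathrm{PSL}_2(\mathcal O)\backslash\mathcal H)$, so $\mathrm{vol}(Y)\asymp J\asymp D^3$. The letters $C,c>0$ denote constants depending only on $F,\mathfrak p$, which may change from line to line; so do the constants in $E^{O(1)}$. "For $\ell$ large" is always understood. Constants, $\log D$ and $\ell$ are all $\le E^{O(1)}$, while $E^C\le D^\epsilon$ for every fixed $C,\epsilon>0$. So factors $E^{O(1)}$ are harmless, and powers of $D$ are what must be tracked.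

For $A\in\mathfrak{sl}_2$ let $Q(A)=-\det A$ and $b(A,B)=\frac12\mathrm{tr}(AB)$. Then $A^2=Q(A)$, $b(A,A)=Q(A)$ and $AB+BA=2b(A,B)$. Over $\mathbb R$ the signature is $(2,1)$; $\mathbb H^2$ is one sheet of $\{Q=-1\}$, with $\cosh\mathrm{dist}(P,P')=-b(P,P')$, and $z=i$ corresponds to $\pm P_0$, $P_0=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. If $Q(A)>0$, then $\ell_A=A^\perp\cap\mathbb H^2$ is a geodesic, oriented by $A$, and
$$\sinh\mathrm{dist}(P,\ell_A)=|b(P,A)|/\sqrt{Q(A)} .$$
(The letter $\ell$ with a matrix as index is a geodesic; without index it is the exponent of $\mathfrak p$.) Let $L=\{X\in M_2(\mathcal O):\mathrm{tr}X=0\}$. Groups act on matrices by conjugation, and $\Gamma X$ is the $\Gamma$-orbit of $X$.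

**Fact 3.1 (divisors).** (a) An ideal of norm $\le D^a$ has at most $E^{C_a}$ divisors. (b) If $0\ne m\in\mathcal O$, the number of $(y,z)\in\mathcal O^2$ with $yz=m$ and $|\sigma_j(y)|,|\sigma_j(z)|\le D^a$ for all $j$ is at most $E^{C_a}$.

*Proof.* (a) Let $\mathfrak m=\prod P^{a_P}$ and let $f_P$ be the residue degrees. For each rational prime $p$ there are at most $n$ primes $P\mid p$, so $\prod_{P\mid p}(a_P+1)\le(1+\sum_{P\mid p}f_Pa_P)^n$. Hence the number $\tau$ of divisors satisfies $\tau(\mathfrak m)\le\tau(N\mathfrak m)^n$, and the classical bound $\tau(m)\le\exp(C\log m/\log\log m)$ for integers finishes the proof.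

(b) The ideal $(y)$ divides $(m)$, and $|N(m)|\le D^{2an}$, so by (a) there are at most $E^{C}$ choices for $(y)$. Since $|N(y)|\ge1$, each $|\sigma_j(y)|\ge D^{-a(n-1)}$. So the generators $y$ of a given ideal have logarithm vectors in a coset of the unit lattice and in a ball of radius $O(\log D)$. There are $O((1+\log D)^{n-1})$ of them, and $z=m/y$. $\square$

**Fact 3.2 (boxes).** Let $\mathfrak a$ be a nonzero fractional ideal and consider a box in $\mathbb R^n$ with half-sides $s_j$ such that $s_j\le\kappa s_k$ for all $j,k$. Any coset of $\mathfrak a$ has at most $C_\kappa(1+\prod s_j/N\mathfrak a)$ points in the box. If the box is centered at $0$, it contains at most $C_\kappa\prod s_j/N\mathfrak a$ nonzero $a\in\mathfrak a$.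

*Proof.* Write $\mathfrak a=\alpha\mathfrak b$ with $\mathfrak b$ in a finite set; multiplying $\alpha$ by a unit, we may assume $|\sigma_j(\alpha)|\asymp N\mathfrak a^{1/n}$ for all $j$. Dividing by $\alpha$, we count points of a coset of one of finitely many lattices in a box whose sides are all $\asymp_\kappa t:=(\prod s_j/N\mathfrak a)^{1/n}$. This gives at most $C_\kappa(1+t)^n\le C_\kappa'(1+t^n)$. A nonzero $a\in\mathfrak a$ in the centered box has $N\mathfrak a\le|N(a)|\le\prod s_j$; so if one exists, $t\ge1$, and the term $1$ can be absorbed. $\square$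

## 4. Compact flats from quadratic extensions

Here we turn matrices $X\in L$ into flat tori, and repeat the argument of Section 1 in general: if $N(Q(X))$ is small compared with $q^{2\ell}$, the torus is embedded, and its lifts to $\mathcal H$ are even far from each other.

**Lemma 4.1.** Let $A,B\in\mathfrak{sl}_2(\mathbb R)$ with $Q(A),Q(B)>0$, and $t=b(A,B)/\sqrt{Q(A)Q(B)}$.
(i) If some points of $\ell_A$ and $\ell_B$ have distance $\le r$, then $|t|\le\cosh r$.
(ii) If $t^2\ne1$, then $a_r(A,B):=|\{(x,y)\in\ell_A\times\ell_B:\mathrm{dist}(x,y)\le r\}|\le4r\,\mathrm{arcsinh}(\sinh r/|1-t^2|^{1/2})$.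
(iii) If $\mathrm{dist}(i,\ell_A)\le1$, then the entries of $A$ are $\le C\sqrt{Q(A)}$. Always $Q(A)\le\|A\|^2:=x^2+\frac{y^2+z^2}2$ for $A=\begin{pmatrix}x&y\\z&-x\end{pmatrix}$.

*Proof.* Normalize $Q(A)=Q(B)=1$. Let $e_0,e_1$ be an orthonormal basis of $A^\perp$ with $Q(e_0)=-1$, $Q(e_1)=1$, and parametrize $\ell_A$ by arc length as $p(s)=\cosh s\,e_0+\sinh s\,e_1$. Write $B=tA+\alpha e_0+\beta e_1$, so $\beta^2-\alpha^2=1-t^2$. Then
$$b(p(s),B)=-\alpha\cosh s+\beta\sinh s=\tfrac12(ue^s-we^{-s}),\qquad u=\beta-\alpha,\ w=\beta+\alpha,\ uw=1-t^2 .$$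
Let $t^2\ne1$ and $m=|1-t^2|^{1/2}$. After a shift of $s$, the number $\sinh\mathrm{dist}(p(s),\ell_B)=|b(p(s),B)|$ equals $m|\sinh s|$ if $t^2<1$ and $m\cosh s$ if $t^2>1$. In the second case distance $\le r$ forces $m\le\sinh r$, that is, $t^2\le\cosh^2r$; for $t^2\le1$ (i) is trivial. In both cases the $s$ with $\mathrm{dist}(p(s),\ell_B)\le r$ satisfy $|s|\le\mathrm{arcsinh}(\sinh r/m)$ after the shift, so they form a set of length $\le2\,\mathrm{arcsinh}(\sinh r/m)$. For each of them the set of $y\in\ell_B$ at distance $\le r$ has length $\le2r$. This is (ii). For (iii), $b(P_0,A)=\frac{z-y}2$, so $Q(A)+2b(P_0,A)^2=x^2+yz+\frac{(z-y)^2}2=\|A\|^2$, and $|b(P_0,A)|\le\sinh(1)\sqrt{Q(A)}$ if $\mathrm{dist}(i,\ell_A)\le1$. $\square$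

**Definition 4.2.** $X\in L$ is admissible if $d=Q(X)$ is totally positive and not a square in $F$. Then put $K=K_X=F+FX\subset M_2(F)$ and let $F_X=\prod_i\ell_{\sigma_i(X)}$, an oriented flat in $\mathcal H$.

The matrix $X$ of Section 1 is admissible, with $K=\mathbb Q(\sqrt2,\sqrt3)$. The matrix $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ is not: $d=1$ is a square, and $F+FX$ is not a field. For admissible $X$, $K$ is a totally real quadratic extension of $F$; it is the centralizer of $X$ in $M_2(F)$, its trace-zero elements are $FX$, and $\det=N_{K/F}$ on it. For $\gamma\in\Gamma(1)$ we have $\gamma F_X=F_{\gamma X\gamma^{-1}}$ as oriented flats.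

**Statement 4.3.** If $X$ is admissible and $W\in\mathfrak{sl}_2(F)\setminus FX$, then $Q(X)Q(W)\ne b(X,W)^2$.

*Proof.* Otherwise $Z=W-\frac{b(X,W)}{Q(X)}X\ne0$ satisfies $Q(Z)=0=b(X,Z)$, so $Z^2=0$ and $XZ=-ZX$. Then $X$ preserves the $F$-line $\ker Z$, so it has an eigenvalue in $F$, and $d$ is the square of that eigenvalue. $\square$

Let $\mathcal O_K^1$ be the group of units of $\mathcal O_K$ with $N_{K/F}=1$. It has rank $(2n-1)-(n-1)=n$. Let
$$\Gamma_X=\{\gamma\in\Gamma:\gamma X\gamma^{-1}=X\}=\Gamma\cap K .$$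
Its elements are integral over $\mathcal O$ of determinant $1$, so $\Gamma_X\subset\mathcal O_K^1$, and it has finite index, because it contains all $u\in\mathcal O_K^1$ congruent to $1$ modulo a suitable ideal. It is torsion-free, hence free abelian of rank $n$. An element $u$ acts on $F_X\cong\mathbb R^n$ by translation by $(2\log|u|_{w_i})_i$, where $w_i$ is one of the two places of $K$ over $\sigma_i$. The action is proper because $\Gamma$ is discrete in $G$, and free because trivial translation forces $u=\pm1$, hence $u=1$. So $c_X=\Gamma_X\backslash F_X$ is a compact oriented flat torus with a map to $Y$.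

**Statement 4.4.** If $X$ is admissible, no $\gamma\in\Gamma$ satisfies $\gamma X\gamma^{-1}=-X$.

*Proof.* Such a $\gamma=-X\gamma X^{-1}$ has trace $0$, so $\gamma^2=-1$, contradicting torsion-freeness. $\square$

**Lemma 4.5.** Let $X$ be admissible, $\gamma\in\Gamma$, $X'=\gamma X\gamma^{-1}\ne X$, and suppose that for each $i$ some points of $\ell_{\sigma_i(X)}$ and $\ell_{\sigma_i(X')}$ are at distance $\le r$. Then $N(d)\ge(2+2\cosh r)^{-n}q^{2\ell}$. Hence if $N(d)<4^{-n}q^{2\ell}$, then $c_X\to Y$ is an embedding and $c_X$ is a flat cycle.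

*Proof.* Since $\gamma\equiv1$ mod $\mathfrak p^\ell$, $Z=X'-X=(\gamma X-X\gamma)\gamma^{-1}$ lies in $\mathfrak p^\ell L$, so $Q(Z)=2d-2b\in\mathfrak p^{2\ell}$ with $b=b(X,X')$. If $b=d$, then $Q(X)Q(X')=b^2$, so $X'=\lambda X$ by Statement 4.3, and $\lambda d=b=d$ gives $\lambda=1$, a contradiction. So $2d-2b\ne0$, and by Lemma 4.1(i)
$$q^{2\ell}\le|N(2d-2b)|\le\prod_i2\sigma_i(d)(1+\cosh r).$$
For the last statement, let $x,\gamma x\in F_X$. Then $F_X$ and $\gamma F_X=F_{\gamma X\gamma^{-1}}$ meet, so the case $r=0$ gives $\gamma X\gamma^{-1}=X$, that is, $\gamma\in\Gamma_X$. So $c_X\to Y$ is an injective immersion of a compact manifold. $\square$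

## 5. Integration over a flat as a vector in $L^2$

To prove independence of classes we pair them with closed forms. We use $L^2$ harmonic forms because they live in a Hilbert space: each torus becomes a vector, and independence becomes a question about a Gram matrix.

Let $\mathcal E$ be the bundle of real $n$-forms of multidegree $(1,\dots,1)$ on $\mathcal H=(\mathbb H^2)^n$ and its quotients. Only this component of an $n$-form matters on a flat $F_X$. On a complete quotient of $\mathcal H$ by a discrete torsion-free subgroup of $G$, the Hodge Laplacian $\Delta=(d+d^*)^2$ preserves $\mathcal E$ and acts on it as $\sum_i\Delta_i$, where $\Delta_i$ is the Hodge Laplacian of the $i$-th factor. By completeness, $d+d^*$ and $\Delta$ are essentially self-adjoint on compactly supported smooth forms.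

The first step is a spectral gap that does not depend on $\ell$.

**Proposition 5.1.** The spectrum of $\Delta$ on $L^2(Y(\mathfrak p^\ell);\mathcal E)$ lies in $\{0\}\cup[\lambda_0,\infty)$ with $\lambda_0=\frac3{16}$.

*Proof.* Complexified sections of $\mathcal E$ are the vectors of $\mathrm{SO}(2)^n$-weights $(\pm2,\dots,\pm2)$ in $L^2(\Gamma\backslash G)$, and $\Delta_i$ acts as minus the Casimir operator of the $i$-th factor. Decompose $L^2(\Gamma\backslash G)$ into irreducible unitary representations $\bigotimes\pi_i$. An irreducible unitary $\pi_i$ with a vector of weight $\pm2$ is one of the following: an even unitary principal series, with $\Delta_i=\frac14+\nu^2$; a complementary series, with $\Delta_i=\frac14-s^2$, $0<s<\frac12$; or $D_2^\pm$, with $\Delta_i=0$.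

By strong approximation $L^2(\Gamma\backslash G)$ is the space of $\mathcal U$-invariants in $L^2(\mathrm{SL}_2(F)\backslash\mathrm{SL}_2(\mathbb A_F))$ for a compact open subgroup $\mathcal U$. Its spectrum has three parts. The residual part consists of constants: the constant-term quotients $\Lambda(s,\chi)/\Lambda(s+1,\chi)$ have a pole in $\mathrm{Re}\,s>0$ only for trivial $\chi$, at $s=1$. Constants have no weight $\pm2$. The continuous part consists of unitary principal series. Every cuspidal constituent occurs in the restriction of a cuspidal representation $\pi$ of $\mathrm{GL}_2(\mathbb A_F)$ with unitary central character (Labesse–Langlands, *L-indistinguishability for SL(2)*, 1979). For such $\pi$ one has $s<\frac14$ at every real place (Gelbart–Jacquet, *Ann. Sci. ENS* 1978): if $\pi$ is dihedral, it is tempered; otherwise its adjoint lift is cuspidal on $\mathrm{GL}_3$, with generic unitary local component of exponents $\pm2s,0$, and this forces $2s<\frac12$.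

So either all $\pi_i\in\{D_2^\pm\}$ and the total eigenvalue is $0$, or some $\Delta_i\ge\frac14-\frac1{16}=\frac3{16}$ while the others are $\ge0$. $\square$

**Step 5.2 (the vector of a flat).** We now turn integration over a flat, which is not continuous on $L^2$, into a Hilbert space vector. Let $M'$ be a complete quotient of $\mathcal H$ as above, $c\to M'$ a compact oriented immersed flat covered by a product of oriented geodesics (such as $F_X$), and $I_c(\omega)=\int_c\omega$. Fix $k=n$, so that $2k>\frac12\dim\mathcal H=n$. By elliptic regularity and the Sobolev theorem, forms in $\mathrm{dom}((1+\Delta)^k)\subset L^2(M';\mathcal E)$ are continuous, and $|I_c(\omega)|\le C_c\|(1+\Delta)^k\omega\|$. So $I_c\circ(1+\Delta)^{-k}$ is bounded on $L^2$, and by Riesz there is $u_c\in L^2$ with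
$$I_c(\omega)=\langle(1+\Delta)^k\omega,u_c\rangle\qquad(\omega\in\mathrm{dom}((1+\Delta)^k)).$$
For a real Borel function $\varphi$ on $[0,\infty)$ with $(1+\lambda)^{2k}\varphi$ bounded, put
$$\langle c,\varphi(\Delta)c'\rangle=\langle u_c,(1+\Delta)^{2k}\varphi(\Delta)u_{c'}\rangle .$$
This is symmetric in $c,c'$; for a finite family of $c$'s and $\varphi\ge0$ on the spectrum, the matrix $(\langle c,\varphi(\Delta)c'\rangle)$ is positive semidefinite. Let $P$ be the projection to $\ker\Delta$ and $Pc:=Pu_c$. Then $\langle h,Pc\rangle=I_c(h)$ for $h\in\ker\Delta$, and $\langle c,1_{\{0\}}(\Delta)c'\rangle=\langle Pc,Pc'\rangle$.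

**Lemma 5.3.** $\dim V(\mathfrak p^\ell)\ge\dim_{\mathbb R}\mathrm{span}\{Pc\}$, where $c$ ranges over any set of flat cycles of the form $c_X$.

*Proof.* $\dim_{\mathbb Q}V$ is the real dimension of $V\otimes\mathbb R\subset H_n(Y;\mathbb R)$. $L^2$ harmonic forms on a complete manifold are smooth and closed. So a relation $\sum a_j[c_j]=0$ with $a_j\in\mathbb R$ gives $\sum a_jI_{c_j}(h)=0$ for all $h\in\ker\Delta$, that is, $\sum a_jPc_j=0$. Hence $[c_j]\mapsto Pc_j$ extends to a well-defined surjection of spans. $\square$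

**Step 5.4 (kernel formula).** This makes the abstract pairing computable. Suppose $\varphi(\Delta)$ has a smooth kernel $\mathcal K(x,y)\in\mathrm{Hom}(\mathcal E_y,\mathcal E_x)$ vanishing for $\mathrm{dist}(x,y)\ge R$, and $(1+\lambda)^{2k}\varphi$ is bounded. Then $\langle c,\varphi(\Delta)c'\rangle$ is the double integral over $c\times c'$ of $\mathcal K$ contracted with the oriented unit volume vectors.

*Proof.* Let $\tau_y\in\mathcal E_y$ be dual to the oriented unit volume vector of $c'$ and $\omega(x)=\int_{c'}\mathcal K(x,y)\tau_y\,dy$, a smooth form with compact support. For $\eta\in C_c^\infty$, the symmetry $\mathcal K(x,y)^*=\mathcal K(y,x)$ gives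
$$\langle\eta,\omega\rangle=\int_{c'}\langle(\varphi(\Delta)\eta)(y),\tau_y\rangle\,dy=I_{c'}(\varphi(\Delta)\eta)=\langle(1+\Delta)^k\varphi(\Delta)\eta,u_{c'}\rangle=\langle\eta,(1+\Delta)^k\varphi(\Delta)u_{c'}\rangle.$$
So $\omega=(1+\Delta)^k\varphi(\Delta)u_{c'}$, which lies in $\mathrm{dom}((1+\Delta)^k)$, and $I_c(\omega)=\langle(1+\Delta)^{2k}\varphi(\Delta)u_{c'},u_c\rangle$. The left side is the double integral. $\square$

## 6. Kernels of finite propagation and the length of a harmonic projection

The indicator function of $\{0\}$ gives the Gram matrix we want, but its kernel is not local. So we bound it from below and from above by functions whose kernels have bounded support.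

**Step 6.1 (the two functions).** Let $\psi\in C_c^\infty(-\frac12,\frac12)$ be real and even with $\int\psi=1$, and let $g(x)=\big(\int\psi(s)\cos(sx)\,ds\big)^2$. Then $g\ge0$ is even and Schwartz, $g(0)=1$, and $\hat g$, a multiple of $\psi*\psi$, has compact support in $(-1,1)$. For $T\ge1$ put
$$g_T^-(x)=g(Tx)(1-x^2/\lambda_0),$$
which is even and Schwartz, with Fourier transform compactly supported in $(-T,T)$. We have $g(\sqrt\lambda)\ge1_{\{0\}}(\lambda)$ on all of $[0,\infty)$, and $g_T^-(\sqrt\lambda)\le1_{\{0\}}(\lambda)$ on $\{0\}\cup[\lambda_0,\infty)$. The second inequality is where the gap is used.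

**Step 6.2 (locality and unfolding).** Here we express the pairings as sums over lifts. Let $f$ be even and Schwartz with $\hat f$ compactly supported in $(-R,R)$. Then $f(\sqrt\Delta)$ is a superposition of the operators $\cos(s\sqrt\Delta)=\cos(s(d+d^*))$ with $|s|<R$. It is smoothing, since $\Delta^af(\sqrt\Delta)\Delta^b$ is bounded for all $a,b$. By finite propagation speed its kernel $\kappa$ on $\mathcal H$ is smooth and zero for $\mathrm{dist}\ge R$; it is $G$-equivariant, hence bounded. On a quotient $\Lambda\backslash\mathcal H$ the kernel is $\sum_{\lambda\in\Lambda}\kappa(x,\lambda y)$, with $\lambda$ identifying fibers. Indeed the lift to $\mathcal H$ of a solution of the wave equation is the solution with lifted initial data, and near a point it depends only on the data in a bounded set. Insert this in the kernel formula for $c_X,c_{X'}$ in $Y$. Using $\Gamma/\Gamma_{X'}\leftrightarrow\Gamma X'$, $\gamma\mapsto W=\gamma X'\gamma^{-1}$, we get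
$$\langle c_X,f(\sqrt\Delta)c_{X'}\rangle=\int_{\Gamma_X\backslash F_X}\ \sum_{W\in\Gamma X'}\int_{F_W}\kappa_{X,W}(x,y)\,dy\,dx,\tag{6.1}$$
where $\kappa_{X,W}$ is $\kappa$ contracted with the oriented unit volume vectors of $F_X$ and $F_W$.

The next lemma computes the contribution of a flat to itself, by moving to a manifold where everything is explicit.

**Lemma 6.3.** For an oriented flat $\mathsf F$ (a product of geodesics) and $x\in\mathsf F$ let $I(f)=\int_{\mathsf F}\kappa_{\mathsf F,\mathsf F}(x,y)\,dy$; by homogeneity this does not depend on $\mathsf F,x$. Then $I(g_T^-)\ge\frac12\pi^{-n}$ for some $T\ge1$.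

*Proof.* Let $\Lambda\cong\mathbb Z^n$ be generated by the unit translations along the $i$-th geodesic of $\mathsf F$, acting on the $i$-th factor. Let $M'=\Lambda\backslash\mathcal H$, a product of $n$ hyperbolic annuli, and $c_0=\Lambda\backslash\mathsf F$, of volume $1$. Since $\Lambda$ preserves $\mathsf F$, unfolding on $M'$ gives
$$I(f)=\langle c_0,f(\sqrt\Delta)c_0\rangle_{M'}=\int_{[0,\infty)}f(\sqrt\lambda)\,dm(\lambda),\qquad m\ge0,\quad\int(1+\lambda)^{-2k}dm=\|u_{c_0}\|^2<\infty .$$
On the annuli use Fermi coordinates, with metric $du_i^2+\cosh^2u_i\,ds_i^2$. The form $\theta=ds_1\wedge\dots\wedge ds_n$ is closed, and coclosed because $*ds_i=\mp du_i/\cosh u_i$ is closed. Moreover $\|\theta\|^2=\big(\int_{\mathbb R}du/\cosh u\big)^n=\pi^n$ and $\int_{c_0}\theta=1$. Hence $m(\{0\})=\|Pc_0\|^2\ge(\int_{c_0}\theta)^2/\|\theta\|^2=\pi^{-n}$. For $\lambda>0$, $g_T^-(\sqrt\lambda)\to0$ as $T\to\infty$, while $g_T^-(0)=1$. For $T\ge1$ and every $j$, $|g_T^-(\sqrt\lambda)|\le C_j(1+\sqrt\lambda)^{-j}(1+\lambda/\lambda_0)$,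 which is $m$-integrable for $j$ large. By dominated convergence $I(g_T^-)\to m(\{0\})\ge\pi^{-n}$. $\square$

Fix this $T$ from now on. It does not depend on $\ell$.

**Lemma 6.4.** If $X$ is admissible and $N(d)<(2+2\cosh T)^{-n}q^{2\ell}$, then $c_X$ is a flat cycle and $\|Pc_X\|^2\ge\frac12\pi^{-n}\mathrm{vol}(c_X)$.

*Proof.* The first claim is Lemma 4.5, as $2+2\cosh T\ge4$. By Proposition 5.1 and Step 6.1, $\|Pc_X\|^2\ge\langle c_X,g_T^-(\sqrt\Delta)c_X\rangle$. In (6.1) with $X'=X$, a term $W\ne X$ can be nonzero only if points of $F_X$ and $F_W$ are at distance $<T$, hence at distance $<T$ in every factor; Lemma 4.5 with $r=T$ excludes this. So only $W=X$ contributes, and the value is $\mathrm{vol}(c_X)I(g_T^-)$. $\square$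

## 7. Separated flats, overlapping flats, and a trace inequality

Lemma 6.4 suggests a first approach. Choose tori $c_1,\dots,c_m$ as in that lemma whose lifts are pairwise at distance $\ge T$. Then by (6.1) the matrix $(\langle c_i,g_T^-(\sqrt\Delta)c_j\rangle)$ is diagonal, with entries $\ge\frac12\pi^{-n}\mathrm{vol}(c_i)>0$. The Gram matrix $(\langle Pc_i,Pc_j\rangle)$ is larger in the order of symmetric matrices, so it is positive definite. The classes are independent.

The trouble is room. The $T/2$-neighborhoods of such $c_i$ are disjoint. By the proof of Lemma 6.4 the different lifts of one $c_X$ are also at distance $\ge T$, so the neighborhood of $c_X$ is the quotient by $\Gamma_X$ of the neighborhood of $F_X$. It contains the product of strips of width $T/(2\sqrt n)$ about the geodesics, and so has volume $\ge(2\sinh(T/2\sqrt n))^n\,\mathrm{vol}(c_X)$. Hence $\sum\mathrm{vol}(c_i)\le C\,\mathrm{vol}(Y)$, and a separated family of tori of volume at least $V_0$ has at most $C\,\mathrm{vol}(Y)/V_0$ members. Section 8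 constructs a family of total volume at least $cJD^{3/2}$, which is far more than $\mathrm{vol}(Y)\asymp J$: on average $D^{3/2}$ sheets pass near a point. Section 9 bounds the volume of one member by $D^{3/2}E^{O(1)}$, and tori of volume comparable to $D^{3/2}\asymp\mathrm{vol}(Y)^{1/2}$ would give only $O(\mathrm{vol}(Y)^{1/2})$ classes in this way.

The remedy is to keep the whole overlapping family and not ask for a nearly diagonal matrix. For a positive semidefinite $M\ne0$ with nonzero eigenvalues $\mu_1,\dots,\mu_r$, Cauchy–Schwarz gives $(\sum\mu_i)^2\le r\sum\mu_i^2$, that is, $\mathrm{rank}\,M\ge(\mathrm{tr}M)^2/\mathrm{tr}M^2$. For the $k\times k$ identity this is $k$; for the $k\times k$ all-ones matrix it is $1$. Only the mean square of the off-diagonal entries counts.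

**Statement 7.1.** For a finite family $\mathcal C$ of flat cycles $c_X$ let $M=(\langle Pc,Pc'\rangle)$ and $\widetilde M=(\langle c,g(\sqrt\Delta)c'\rangle)$. If $M\ne0$, then
$$\dim V(\mathfrak p^\ell)\ \ge\ \mathrm{rank}\,M\ \ge\ \frac{(\mathrm{tr}M)^2}{\mathrm{tr}M^2}\ \ge\ \frac{(\mathrm{tr}M)^2}{\mathrm{tr}\widetilde M^2}.\tag{7.1}$$

*Proof.* The first inequality is Lemma 5.3, the second was just shown. Since $g(\sqrt\lambda)\ge1_{\{0\}}(\lambda)$, we have $\widetilde M\ge M\ge0$, so $\mathrm{tr}\widetilde M^2-\mathrm{tr}M^2=\mathrm{tr}\big((\widetilde M-M)(\widetilde M+M)\big)\ge0$. $\square$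

The gap enters only in $\mathrm{tr}M$; the entries of $\widetilde M$ are local, because the kernel of $g(\sqrt\Delta)$ is supported in $\mathrm{dist}<1$. Let $S=\sum_{c}\mathrm{vol}(c)$. Lemma 6.4 will give $\mathrm{tr}M\ge cS$. If we can show
$$S\ge cJD^{3/2}\qquad\text{and}\qquad\mathrm{tr}\widetilde M^2\le E^{O(1)}D^{3/2}S,\tag{7.2}$$
then (7.1) gives $\dim V\ge SE^{-O(1)}D^{-3/2}\ge JE^{-O(1)}$, which is Theorem 2.3. The second bound in (7.2) is what one expects if lifts of $c$ and $c'$ rarely come close more than a bounded number of times: then $\sum_{c'}\widetilde M_{c,c'}^2$ is about the number of sheets met along $c$, namely $D^{3/2}\mathrm{vol}(c)$. What must be controlled are pairs that come close many times. Section 10 shows that this is governed by how far $X$ and $X'$ are proportional modulo powers of $\mathfrak p$, and Section 11 shows that the more they are, the fewer such $X'$ there are.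

## 8. A family of flats of total volume $\gg JD^{3/2}$

We take all $X$ with $\sigma_i(Q(X))\approx\rho$ for which $Q(X)$ has no large square divisor. The size makes $N(d)\approx D=q^\ell$, well below the threshold $q^{2\ell}$ of Lemma 6.4; the condition on squares keeps the order $\mathcal O+\mathcal OX$ close to $\mathcal O_K$.

Fix $x_0\in\mathcal H$ with trivial stabilizer in $\mathrm{PSL}_2(\mathcal O)$ and $\delta\in(0,1)$ such that $\mathcal B=\{x:\mathrm{dist}(x_i,x_{0,i})\le\delta\ \forall i\}$ is disjoint from its nontrivial $\mathrm{PSL}_2(\mathcal O)$-translates. For a constant $A_0$ let $\mathcal S$ be the set of $X\in L$ such that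

- $X\equiv\begin{pmatrix}0&1\\1&0\end{pmatrix}$ mod $\mathfrak p$, and for all $i$ both $\rho\le\sigma_i(Q(X))\le2\rho$ and $\mathrm{dist}(x_{0,i},\ell_{\sigma_i(X)})\le\delta/2$;
- $(*)$ every ideal $\mathfrak a$ with $\mathfrak a^2\mid Q(X)$ has $N\mathfrak a\le E^{A_0}$.

**Lemma 8.1.** For a suitable $A_0$, fixed from now on, $\mathcal S$ is finite and $\#\mathcal S\ge cD^{3/2}$.

*Proof.* Without $(*)$ we count points of a coset of the rank-$3n$ lattice $\mathfrak pL$ in $\rho^{1/2}\Omega$, where $\Omega\subset\mathbb R^{3n}$ is bounded (Lemma 4.1(iii), moved from $i$ to $x_0$) with nonempty interior and null boundary. There are finitely many, and at least $c\rho^{3n/2}=cD^{3/2}$.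

Now we bound the number of $X$ that fail $(*)$. For such $X$, $0\ne d=Q(X)\in\mathfrak a^2$ for some $\mathfrak a$ with $N\mathfrak a>E^{A_0}$. By Fact 3.2, for each $\mathfrak a$ there are at most $CD/N(\mathfrak a)^2$ such $d$. For given $d$ we count $X=\begin{pmatrix}x&y\\z&-x\end{pmatrix}$ with $x^2+yz=d$ and entries $\le C\rho^{1/2}$. There are at most $CD^{1/2}$ choices of $x$. If $d\ne x^2$, Fact 3.1(b) applied to $yz=d-x^2$ gives at most $E^{O(1)}$ pairs. If $d=x^2$ (at most two $x$), then $y=0$ or $z=0$, which gives at most $CD^{1/2}$ pairs. So there are at most $D^{1/2}E^{C_2}$ such $X$, with $C_2$ independent of $A_0$. Altogether at most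
$$D^{3/2}E^{C_2}\sum_{N\mathfrak a>E^{A_0}}CN\mathfrak a^{-2}\le CD^{3/2}E^{C_2-A_0}$$
matrices fail $(*)$, because there are $O(t)$ ideals of norm $\le t$. With $A_0=C_2+1$ this is negligible against $cD^{3/2}$. $\square$

Let $\mathcal F=\Gamma(1)\mathcal S$ and $\mathcal C=\Gamma\backslash\mathcal F$, a finite set in which $\Gamma X$ stands for $c_X$; let $S=\sum_{c\in\mathcal C}\mathrm{vol}(c)$. The rest of this section collects what we need about $X\in\mathcal F$, $d=Q(X)$.

**Property 8.2.** $\rho\le\sigma_i(d)\le2\rho$ and $(*)$ hold; $X$ is admissible; Lemma 6.4 applies, so $\mathrm{tr}M\ge cS$.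

*Proof.* The first claim holds since $Q$ is invariant under conjugation. If $d=f^2$, then $f\in\mathcal O$ and $\mathfrak a=(f)$ has $N\mathfrak a\ge D^{1/2}$, violating $(*)$. Finally $N(d)\le2^nD=2^nq^\ell<(2+2\cosh T)^{-n}q^{2\ell}$ for $\ell$ large. $\square$

**Property 8.3.** The content ideal $\mathfrak a_X$, generated by the entries of $X$, satisfies $N\mathfrak a_X\le E^{A_0}$, and $\{\lambda\in F:\lambda X\in L\}=\mathfrak a_X^{-1}$.

*Proof.* $d=x^2+yz\in\mathfrak a_X^2$, so $(*)$ applies. The second claim is the definition of $\mathfrak a_X^{-1}$. $\square$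

For instance, the matrix of Section 1 has content ideal $\mathcal O$, and $\sqrt2$ times that matrix has content ideal $(\sqrt2)$.

**Property 8.4.** $d\in\mathcal O_{\mathfrak p}^\times$, and $X$ is $\mathrm{GL}_2(\mathcal O_{\mathfrak p})$-conjugate to $X_d=\begin{pmatrix}0&1\\d&0\end{pmatrix}$.

*Proof.* It suffices to take $X=\begin{pmatrix}x&y\\z&-x\end{pmatrix}\in\mathcal S$. Then $d\equiv1$ mod $\mathfrak p$ and $y\in\mathcal O_{\mathfrak p}^\times$. The vectors $f_1=Xe_2$, $f_2=e_2$ have determinant $y$, so they form a basis of $\mathcal O_{\mathfrak p}^2$, and $Xf_2=f_1$, $Xf_1=df_2$. $\square$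

**Property 8.5.** Let $\mathfrak g$ be the index ideal of $\mathcal O+\mathcal OX$ in $\mathcal O_K$, so $4d\mathcal O=\mathfrak d_{K/F}\mathfrak g^2$. Then $\mathfrak g\mathcal O_K\subset\mathcal O+\mathcal OX$, $N\mathfrak g\le2^nE^{A_0}$ and $v(\mathfrak g)\le e$. In particular, with $\mathcal O_{K,\mathfrak p}=\mathcal O_K\otimes\mathcal O_{\mathfrak p}$ and $R=\mathcal O_{\mathfrak p}[X]$, we have $\mathfrak p^e\mathcal O_{K,\mathfrak p}\subset R$.

*Proof.* The order $\mathcal O+\mathcal OX$ has discriminant $4d$, which gives the formula; the index ideal annihilates $\mathcal O_K/(\mathcal O+\mathcal OX)$. Let $\mathfrak h=\mathfrak g/\gcd(\mathfrak g,2\mathcal O)$. At a prime $\mathfrak q$ of $F$ with $\gamma_{\mathfrak q}=v_{\mathfrak q}(\mathfrak g)$ and $\epsilon_{\mathfrak q}=v_{\mathfrak q}(2)$, the exponent of $\mathfrak h$ is $\max(0,\gamma_{\mathfrak q}-\epsilon_{\mathfrak q})$, and $2\gamma_{\mathfrak q}\le2\epsilon_{\mathfrak q}+v_{\mathfrak q}(d)$. So $\mathfrak h^2\mid d$, hence $N\mathfrak h\le E^{A_0}$ by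 $(*)$ and $N\mathfrak g\le2^nE^{A_0}$. At $\mathfrak p$ we have $v(d)=0$, so $v(\mathfrak g)\le e$. $\square$

In the example of Section 1, $K=\mathbb Q(\sqrt2,\sqrt3)$ has discriminant $2304=8^2\cdot36$, so $N\mathfrak d_{K/F}=36$. From $4d=12$, of norm $144$, we get $N\mathfrak g=2$ and $\mathfrak g=(\sqrt2)$. Indeed $(\sqrt2+\sqrt6)/2$ is integral and not in $\mathbb Z[\sqrt2,\sqrt3]$, and $\sqrt2$ times it is $1+\sqrt3$.

**Statement 8.6.** $S\ge cJD^{3/2}$.

*Proof.* $S$ is the mass of $\Gamma\backslash\mathcal H$ for the $\Gamma(1)$-invariant measure $\mu=\sum_{X\in\mathcal F}\mathrm{vol}_{F_X}$. The quotient $\Gamma\backslash\mathcal H$ contains $J/2$ disjoint copies of $\mathcal B$, and each has mass at least $\sum_{X\in\mathcal S}\mathrm{vol}(F_X\cap\mathcal B)$. A geodesic at distance $\le\delta/2$ from the center of a $\delta$-ball has length $\ge\delta$ in it: by the triangle inequality, all its points within $\delta/2$ of the nearest point lie in the ball. So each mass is $\ge\delta^n\#\mathcal S\ge cD^{3/2}$. $\square$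

## 9. Units congruent to $1$ and the volume of a flat

The aim here is the bound $\mathrm{vol}(c_X)\le D^{3/2}E^{O(1)}$, needed for the diagonal part of $\mathrm{tr}\widetilde M^2$. On the way we count norm-one elements modulo $\mathfrak p^\ell$, a count that is needed again in Section 10. Let $\mathcal O_{K,\mathfrak p}^1$ be the norm-one group of $\mathcal O_{K,\mathfrak p}$.

**Lemma 9.1.** For $X\in\mathcal F$ and $0\le j\le\ell$,
$$\#\{u\bmod\mathfrak p^\ell\mathcal O_{K,\mathfrak p}:\ u\in\mathcal O_{K,\mathfrak p}^1,\ u\equiv1\bmod\mathfrak p^j\mathcal O_{K,\mathfrak p}\}\le4q^{3e}q^{\ell-j}.$$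

*Proof.* By Property 8.5 we can write $u=a+bX$ with $a-1,b\in\mathfrak p^{j-e}$ and $a,b\in\mathfrak p^{-e}$; the norm condition is $a^2-db^2=1$. The classes of $a,b$ mod $\mathfrak p^\ell$ determine $u$ mod $\mathfrak p^\ell\mathcal O_{K,\mathfrak p}$.

Consider first the $u$ with $v(a)\le0$. There are at most $q^{\ell-j+e}$ classes of $b$. If $(a,b),(a',b')$ are of this kind and $b\equiv b'$ mod $\mathfrak p^\ell$, then $(a-a')(a+a')=d(b-b')(b+b')\in\mathfrak p^{\ell-e}$. The sum of the two factors on the left is $2a$, and $v(2a)\le e$, so one of them has valuation $\le e$, and the other lies in $\mathfrak p^{\ell-2e}$. So $a\equiv\pm a'$ mod $\mathfrak p^{\ell-2e}$, which leaves at most $2q^{2e}$ classes of $a$ per $b$: in total at most $2q^{3e}q^{\ell-j}$.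

Now let $v(a)>0$. Then $db^2=a^2-1$ is a unit, so $v(b)=0$; and $a-1$ is a unit, so $j\le e$. There are at most $q^\ell$ classes of $a$. If $a\equiv a'$ mod $\mathfrak p^\ell$, then $(b-b')(b+b')\in\mathfrak p^\ell$ and $v(2b)=e$, so $b\equiv\pm b'$ mod $\mathfrak p^{\ell-e}$, and there are at most $2q^e$ classes of $b$ per $a$. In total at most $2q^{\ell+e}\le2q^{2e}q^{\ell-j}$. $\square$

**Statement 9.2.** A subset of $\mathcal O_K^1$ meeting at most $k$ classes mod $\mathfrak p^\ell\mathcal O_{K,\mathfrak p}$ meets at most $kE^{O(1)}$ cosets of $\Gamma_X$.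

*Proof.* Let $\Gamma_X'=\{u\in\mathcal O_K^1:u\equiv1\bmod\mathfrak g\mathfrak p^\ell\mathcal O_K\}$. As $\mathfrak g\mathfrak p^\ell\mathcal O_K\subset\mathfrak p^\ell(\mathcal O+\mathcal OX)\subset\mathfrak p^\ell M_2(\mathcal O)$, we have $\Gamma_X'\subset\Gamma_X$. A class mod $\mathfrak p^\ell\mathcal O_K$ splits into $|\mathfrak p^\ell\mathcal O_K/\mathfrak g\mathfrak p^\ell\mathcal O_K|=N(\mathfrak g)^2\le E^{O(1)}$ classes mod $\mathfrak g\mathfrak p^\ell\mathcal O_K$, and units in $\mathcal O_K^1$ that are congruent mod $\mathfrak g\mathfrak p^\ell\mathcal O_K$ lie in one coset of $\Gamma_X'$. $\square$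

**Lemma 9.3.** $\mathrm{vol}(c_X)\le D^{3/2}E^{O(1)}$ for $X\in\mathcal F$.

*Proof.* By Lemma 9.1 with $j=0$ and Statement 9.2, $[\mathcal O_K^1:\Gamma_X]\le DE^{O(1)}$. Since $u\in\Gamma_X$ translates $F_X$ by $(2\log|u|_{w_i})_i$, we have $\mathrm{vol}(c_X)\le2^n[\mathcal O_K^1:\Gamma_X]\,\mathrm{Reg}^1$, where $\mathrm{Reg}^1$ is the covolume of $\{(\log|u|_{w_i})_i:u\in\mathcal O_K^1\}$ in $\mathbb R^n$. It remains to show $\mathrm{Reg}^1\le D^{1/2}E^{O(1)}$.

First we compare with the regulators $R_K,R_F$. For $u\in\mathcal O_K^\times$, $u^2=N_{K/F}(u)\cdot(u/\bar u)\in\mathcal O^\times\mathcal O_K^1$, so $[\mathcal O_K^\times:\mathcal O^\times\mathcal O_K^1]\le|\mathcal O_K^\times/(\mathcal O_K^{\times})^2|=2^{2n}$. In $\mathbb R^{2n}$, the logarithmic lattices of $\mathcal O^\times$ and of $\mathcal O_K^1$ consist of vectors with pairs of coordinates $(l_i,l_i)$ and $(m_i,-m_i)$ respectively, so they are orthogonal. Comparing covolumes gives $\mathrm{Reg}^1\le CR_K/R_F\le CR_K$.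

Next we bound $R_K$. Let $m=2n$ and $\mathrm{Res}=\mathrm{Res}_{s=1}\zeta_K$. The class number formula gives $R_K\le h_KR_K\le Cd_K^{1/2}\mathrm{Res}$. With $\Lambda_K(s)=d_K^{s/2}\pi^{-ms/2}\Gamma(s/2)^m\zeta_K(s)$, Hecke's integral representation reads
$$\Lambda_K(s)=\frac{d_K^{1/2}\mathrm{Res}}{s(s-1)}+(\text{a nonnegative integral})\qquad(s>1\text{ real}),$$
so $d_K^{1/2}\mathrm{Res}\le s(s-1)\Lambda_K(s)$. Take $s=1+1/\log d_K$ and use $\zeta_K(s)\le\zeta(s)^m\le C(\log d_K)^m$: the result is $\mathrm{Res}\le C(\log d_K)^{m-1}$. Finally $d_K=d_F^2N(\mathfrak d_{K/F})\le CN(d)\le CD$, since $\mathfrak d_{K/F}\mid4d$. So $\mathrm{Reg}^1\le CD^{1/2}(\log D)^{C}\le D^{1/2}E^{O(1)}$. $\square$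

## 10. How often the orbit of $X'$ comes close to $F_X$

This section bounds a single entry $\widetilde M_{c,c'}$. Let $L_{\mathfrak p}=L\otimes\mathcal O_{\mathfrak p}$.

**Definition 10.1.** For $X\in\mathcal F$, $W\in L$ let $i(X,W)$ be the largest $i$ with $0\le i\le\ell$ and $W\in\mathcal O_{\mathfrak p}X+\mathfrak p^iL_{\mathfrak p}$. Call $X,W$ close if for all $i$ some points of $\ell_{\sigma_i(X)}$ and $\ell_{\sigma_i(W)}$ have distance $\le1$.

The depth $i(X,W)$ depends only on $W$ mod $\mathfrak p^\ell$, hence only on the orbit $\Gamma W$. As an example take $X=X_d$ and $W=\begin{pmatrix}y_1&y_2\\y_3&-y_1\end{pmatrix}$. Subtracting $y_2X_d$ leaves $\begin{pmatrix}y_1&0\\y_3-dy_2&-y_1\end{pmatrix}$, and one sees that $i(X_d,W)=\min(v(y_1),v(y_3-dy_2),\ell)$.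

**Lemma 10.2.** For $X,X'\in\mathcal F$, the number of $\Gamma_X$-orbits of $W\in\Gamma X'\setminus FX$ close to $X$ is at most $E^{O(1)}q^{i(X,X')}$.

*Proof.* Put $d=Q(X)$, $d'=Q(X')$. We describe $W$ by its component along $X$ and its component in $X^\perp$.

**Step 1 (the component along $X$).** We show that it takes boundedly many values. Let $\beta=\mathrm{tr}(XW)\in\mathcal O$. Then $\beta\equiv\mathrm{tr}(XX')$ mod $\mathfrak p^\ell$, and $|\sigma_j(\beta)|\le4\rho\cosh1$ by Lemma 4.1(i). By Fact 3.2 there are at most $C(1+D/q^\ell)\le C$ values of $\beta$. Fix $\beta$, and put $b=\beta/2$ and $Z_W=W-\frac bdX\in X^\perp$.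

**Step 2 (the component in $X^\perp$ as an element of $K$).** This step replaces $W$ by a norm-one element. We have $X^\perp=\{Z\in\mathfrak{sl}_2(F):XZ=-ZX\}$, a two-dimensional $F$-space stable under left multiplication by $K$; so it is a one-dimensional left $K$-space, with $Zk=\bar kZ$. By Statement 4.3, $Q(Z_W)=d'-b^2/d\ne0$, and this is the same for all $W$ considered. Fix one of them, $W_1$. Then $Z_W=kZ_{W_1}$ with $k\in K^\times$. Since $(kZ)^2=k\bar kZ^2$, comparing squares gives $N_{K/F}(k)=1$. Given $\beta$, $W$ is determined by $k$. An element $t\in\Gamma_X$ acts by $tZt^{-1}=t\,\overline{t^{-1}}Z=t^2Z$, because $t\bar t=1$.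

**Step 3 (cosets of $\mathcal O_K^1$).** We show that the $k$'s lie in at most $E^{O(1)}$ cosets of $\mathcal O_K^1$. Let $\mathcal N=L\cap X^\perp$, a module over $\mathcal O+\mathcal OX$. Then $2dZ_W=2dW-\beta X\in\mathcal N$. Put $w_1=2dZ_{W_1}$ and $m=Q(w_1)=d(4dd'-\beta^2)\in\mathcal O\setminus0$, so $|N(m)|\le CD^3$. Let $\mathcal O_K\mathcal N=\mathfrak Aw_1$, with $\mathfrak A\ni1$ a fractional ideal of $K$. Each $k$ lies in $\mathfrak A$, since $kw_1=2dZ_W\in\mathcal N$. So $I_k=k\mathfrak A^{-1}$ is an integral ideal, and its relative norm $\mathfrak m=N_{K/F}(\mathfrak A)^{-1}$ does not depend on $k$.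

To bound $N\mathfrak m$, note that $2d\mathcal O_K\subset\mathcal O+\mathcal OX$: if $\alpha=a+cX\in\mathcal O_K$, then $2a=\mathrm{tr}_{K/F}\alpha\in\mathcal O$ and $2dc=\mathrm{tr}_{K/F}(X\alpha)\in\mathcal O$. Hence $\mathfrak Aw_1\subset(2d)^{-1}\mathcal N$, and for $\alpha\in\mathfrak A$ we get $N_{K/F}(\alpha)m=Q(\alpha w_1)\in(4d^2)^{-1}\mathcal O$. The ideal $N_{K/F}(\mathfrak A)$ is generated by the norms of the elements of $\mathfrak A$: at each prime of $F$ the semilocal ideal is principal and, by approximation, has a generator in $\mathfrak A$. So $4d^2m\,N_{K/F}(\mathfrak A)\subset\mathcal O$, that is, $\mathfrak m\mid4d^2m$, and $N\mathfrak m\le CD^5$.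

At a prime of $F$ dividing $\mathfrak m$ exactly to the power $a$, there are at most $a+1$ choices for the corresponding part of an integral ideal of $\mathcal O_K$ of relative norm $\mathfrak m$. So the number of possible $I_k$ is at most the number of divisors of $\mathfrak m$, which is $\le E^{O(1)}$ by Fact 3.1(a). If $I_k=I_{k'}$, then $k'/k$ is a unit of norm one, so it lies in $\mathcal O_K^1$.

**Step 4 (a congruence inside one coset).** We show that within one coset the units are congruent to $1$ modulo a high power of $\mathfrak p$ unless the depth is large. Fix $W_2$ in the coset. Any other $W_3$ in it has $Z_{W_3}=uZ_{W_2}$ with $u\in\mathcal O_K^1$, and $(u-1)Z_{W_2}=W_3-W_2\in\mathfrak p^\ell L$, since both are congruent to $X'$. Let $i=i(X,W_2)=i(X,X')$ and $j=\max(0,\ell-i-2e-1)$. The claim is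
$$u\equiv1\bmod\mathfrak p^j\mathcal O_{K,\mathfrak p}.\tag{10.1}$$
If $j=0$ there is nothing to prove, so let $\ell-i-2e-1>0$; in particular $i<\ell$. By Property 8.4 we may conjugate over $\mathcal O_{\mathfrak p}$ and assume $X=X_d$. Write $W_2=\begin{pmatrix}y_1&y_2\\y_3&-y_1\end{pmatrix}$ and $\eta=y_3-dy_2$. By the example above and $i<\ell$, $i=\min(v(y_1),v(\eta))$. Here $b=\frac12(y_3+dy_2)$, and with $H=\mathrm{diag}(1,-1)$ one computes
$$Z_{W_2}=\begin{pmatrix}y_1&-\eta/2d\\\eta/2&-y_1\end{pmatrix}=\omega H,\qquad\omega=y_1+\frac\eta{2d}X_d .$$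
An element $\begin{pmatrix}x&y\\z&-x\end{pmatrix}$ of $L_{\mathfrak p}$ is orthogonal to $X_d$ if and only if $z=-dy$, and then it equals $(x-yX_d)H$. So $L_{\mathfrak p}\cap X_d^\perp=RH$ with $R=\mathcal O_{\mathfrak p}[X_d]$, and therefore $(u-1)\omega\in\mathfrak p^\ell R$.

Now $2\omega=2y_1+\frac\eta dX_d\notin\mathfrak p^{i+e+1}R$, because $v(2y_1)=e+v(y_1)$, $v(\eta/d)=v(\eta)$ and one of $v(y_1),v(\eta)$ is $i$. Since $\mathfrak p^e\mathcal O_{K,\mathfrak p}\subset R$, it follows that $2\omega\notin\mathfrak p^{i+2e+1}\mathcal O_{K,\mathfrak p}$, while $(u-1)2\omega\in\mathfrak p^\ell\mathcal O_{K,\mathfrak p}$. If $K_{\mathfrak p}=K\otimes_FF_{\mathfrak p}$ is a field, comparing valuations gives $u-1\in\mathfrak p^{\ell-i-2e-1}\mathcal O_{K,\mathfrak p}$. If $K_{\mathfrak p}=F_{\mathfrak p}\times F_{\mathfrak p}$, some component of $2\omega$ has valuation $\le i+2e$, so that component of $u-1$ lies in $\mathfrak p^{\ell-i-2e}$. As $u=(u_1,u_1^{-1})$ with $u_1$ a unit, the other component of $u-1$ has the same valuation.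 This proves (10.1).

**Step 5 (orbits).** We convert congruence classes of $u$ into $\Gamma_X$-orbits of $W$. By (10.1) and Lemma 9.1 there are at most $4q^{3e}q^{\ell-j}\le Cq^i$ classes of $u$ mod $\mathfrak p^\ell\mathcal O_{K,\mathfrak p}$, so by Statement 9.2 these $u$ lie in at most $E^{O(1)}q^i$ cosets of $\Gamma_X$. Each of them splits into $|\Gamma_X/\Gamma_X^2|=2^n$ cosets of $\Gamma_X^2$. If two $u$'s lie in one $\Gamma_X^2$-coset, then by Step 2 the corresponding $W$'s, which have the same $\beta$, lie in one $\Gamma_X$-orbit. Multiplying the counts of Steps 1, 3 and 5 proves the lemma. $\square$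

Next we bound how long one pair of flats stays close. For $X,W\in\mathcal F$ with $W\notin FX$ put
$$a(X,W)=\mathrm{vol}\{(x,y)\in F_X\times F_W:\mathrm{dist}(x_i,y_i)\le1\ \forall i\}=\prod_ia_1(\sigma_i(X),\sigma_i(W)).$$

**Statement 10.3.** $a(X,W)\le E^{O(1)}$, and $a(X,W)=0$ unless $X,W$ are close.

*Proof.* The second claim is clear. Let $\Delta_0=Q(X)Q(W)-b(X,W)^2$, which is nonzero by Statement 4.3, and let $t_i$ be the number $t$ of Lemma 4.1 at $\sigma_i$. Since $4\Delta_0\in\mathcal O$, $\prod_i|1-t_i^2|=|N(\Delta_0)|/N(Q(X)Q(W))\ge4^{-n}(4\rho^2)^{-n}\ge cD^{-2}$. If $X,W$ are close, each $|1-t_i^2|\le\cosh^21$ by Lemma 4.1(i). So each $|1-t_i^2|\ge cD^{-2}$, and Lemma 4.1(ii) gives $a(X,W)\le C(\log D)^n$. $\square$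

## 11. Flats near a point, sorted by depth

Lemma 10.2 says that pairs of large depth may be expensive. Here we show that for a given $X$ there are correspondingly few $W$ of large depth. We count in a coordinate system adapted to the point, and this requires reduction theory, since the point may lie far out in a cusp.

**Step 11.1 (coordinates at the cusps).** Choose in each ideal class of $F$ an integral ideal $\mathfrak c$ prime to $\mathfrak p$; for each such $\mathfrak c$ choose a pair $(c_0,d_0)$ generating $\mathfrak c$ and $a_0,b_0\in\mathfrak c^{-1}$ with $a_0d_0-b_0c_0=1$, which exist because $\mathfrak c^{-1}c_0+\mathfrak c^{-1}d_0=\mathcal O$. Put $h_{\mathfrak c}=\begin{pmatrix}a_0&b_0\\c_0&d_0\end{pmatrix}$. As $\mathfrak c$ is prime to $\mathfrak p$, $h_{\mathfrak c}\in\mathrm{SL}_2(\mathcal O_{\mathfrak p})$. Moreover $h_{\mathfrak c}\mathcal O^2=\mathfrak c^{-1}\oplus\mathfrak c$ (the inclusion is clear, and $\det h_{\mathfrak c}=1$), so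
$$h_{\mathfrak c}Lh_{\mathfrak c}^{-1}=L_{\mathfrak c}:=\Big\{\begin{pmatrix}x&y\\z&-x\end{pmatrix}:x\in\mathcal O,\ y\in\mathfrak c^{-2},\ z\in\mathfrak c^2\Big\},$$
and $h_{\mathfrak c}\Gamma(1)h_{\mathfrak c}^{-1}$ contains the maps $w\mapsto\varepsilon^2w+\beta$ with $\varepsilon\in\mathcal O^\times$, $\beta\in\mathfrak c^{-2}$.

**Lemma 11.2.** There are $C,c>0$ such that every $x\in\mathcal H$ lies in $\Gamma(1)h_{\mathfrak c}^{-1}\mathfrak S$ for some $\mathfrak c$, where $\mathfrak S=\{(u_j+iv_j):|u_j|\le C,\ v_j\le Cv_k\ \forall j,k,\ \prod v_j\ge c\}$.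

*Proof.* Let $x=(x_j)$ and $v_j=\mathrm{Im}\,x_j$. The map $\mathcal O^2\to\mathbb C^n$, $(r,s)\mapsto\big((\sigma_j(r)x_j+\sigma_j(s))v_j^{-1/2}\big)_j$ has image a lattice whose covolume depends only on $F$, because at each place the underlying real linear map has determinant of absolute value $1$. By Minkowski there is $(r,s)\ne0$ with $\prod_j|\sigma_j(r)x_j+\sigma_j(s)|^2/v_j\le C$. Write $(r,s)=\lambda(r',s')$ with $\lambda\in F^\times$ and $(r',s')$ generating one of the chosen $\mathfrak c$. As $r,s\in\mathcal O$, $\lambda\mathfrak c\subset\mathcal O$ and $|N\lambda|\ge1/N\mathfrak c$, so $\prod_j|\sigma_j(r')x_j+\sigma_j(s')|^2/v_j\le C$. Complete $(r',s')$ to $h'\in\mathrm{SL}_2(F)$ with bottom row $(r',s')$ and top row in $\mathfrak c^{-1}$. The entries of $h_{\mathfrak c}^{-1}h'$ lie in $\mathfrak c\mathfrak c^{-1}=\mathcal O$, so $h'=h_{\mathfrak c}\gamma_0$ with $\gamma_0\in\Gamma(1)$, and $\prod_j\mathrm{Im}(h'x)_j\ge c$. Now apply first a map $w\mapsto\varepsilon^2w$ to make the ratios of the imaginary parts bounded,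 and then a map $w\mapsto w+\beta$ to make the real parts bounded. Both lie in $h_{\mathfrak c}\Gamma(1)h_{\mathfrak c}^{-1}$ and preserve $\prod v_j$. We reach $\mathfrak S$. $\square$

**Lemma 11.3.** For $X\in\mathcal F$, $x\in F_X$ and $0\le i\le\ell$, let $\nu_i(X,x)$ be the number of $W\in\mathcal F\setminus FX$ with $\mathrm{dist}(x_j,\ell_{\sigma_j(W)})\le1$ for all $j$ and $i(X,W)\ge i$. Then $q^i\nu_i(X,x)\le E^{O(1)}D^{3/2}$.

*Proof.* By Lemma 11.2 choose $\gamma\in\Gamma(1)$ and $\mathfrak c$ with $h_{\mathfrak c}\gamma x\in\mathfrak S$. Conjugating $X$ and all $W$ by $h_{\mathfrak c}\gamma$, we may assume that the point is $(u_j+iv_j)\in\mathfrak S$ and $X,W\in L_{\mathfrak c}$. Since $h_{\mathfrak c}\gamma\in\mathrm{SL}_2(\mathcal O_{\mathfrak p})$, the condition $W\in\mathcal O_{\mathfrak p}X+\mathfrak p^iL_{\mathfrak p}$ is preserved. Also $\{\lambda\in F:\lambda X\in L_{\mathfrak c}\}=\mathfrak a_X^{-1}$ for the original content ideal. Put $\mathbf v=\prod v_j\ge c$.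

If $A=kA'k^{-1}$ with $k=\begin{pmatrix}v^{1/2}&uv^{-1/2}\\0&v^{-1/2}\end{pmatrix}$, which maps $i$ to $u+iv$, and $A'=\begin{pmatrix}x'&y'\\z'&-x'\end{pmatrix}$, then $A$ has entries
$$z=z'/v,\qquad x=x'+uz,\qquad y=vy'-2ux'-u^2z.\tag{11.1}$$
Use this at each $j$ with $u=u_j$, $v=v_j$. For $X$ and $W$ the entries of $A'$ are $\le C\rho^{1/2}$ by Lemma 4.1(iii); hence for $[X,W]$ they are $\le C\rho$. The $z$-entries of $X$ and $W$ are nonzero, since $Q(X),Q(W)$ are not squares in $F$.

**Case I: $q^i\le D^{1/2}$.** We count $W$ in a lattice, entry by entry. Let $\mathcal M=\{W\in L_{\mathfrak c}:W\in\mathcal O_{\mathfrak p}X+\mathfrak p^iL_{\mathfrak p}\}$. As $X$ is primitive at $\mathfrak p$ (Property 8.4), this $\mathcal O$-module has index $q^{2i}$ in $L_{\mathfrak c}$. It contains $\mathfrak p^iL_{\mathfrak c}$ and equals $L_{\mathfrak c}$ away from $\mathfrak p$. So its $z$-projection is $\mathfrak c^2\mathfrak p^{i_1}$, $\{x:\exists y,\ (x,y,0)\in\mathcal M\}=\mathfrak p^{i_2}$ and $\{y:(0,y,0)\in\mathcal M\}=\mathfrak c^{-2}\mathfrak p^{i_3}$,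 with $0\le i_k\le i$ and $i_1+i_2+i_3=2i$. We use (11.1) and Fact 3.2; the ratios $v_j/v_k$ are bounded. There are at most $CD^{1/2}/(\mathbf vq^{i_1})$ nonzero $z$. Given $z$, the $x$ lie in a coset of $\mathfrak p^{i_2}$, so there are at most $C(1+D^{1/2}q^{-i_2})\le CD^{1/2}q^{-i_2}$ of them. Given $z,x$, the $y$ lie in a coset of $\mathfrak c^{-2}\mathfrak p^{i_3}$, so there are at most $C(1+D^{1/2}\mathbf vq^{-i_3})\le CD^{1/2}\mathbf vq^{-i_3}$ of them; here we used $\mathbf v\ge c$. So $\nu_i\le CD^{3/2}q^{-2i}$, which is more than enough. Note that $\mathbf v$ has canceled, because $z$ was counted in a centered box without the term $1$.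

**Case II: $D^{1/2}<q^i\le q^\ell=D$.** Now the terms $1$ in the box counts would dominate, so we count $B_W=[X,W]$ instead, which is divisible by $\mathfrak p^i$. Indeed $B_W\in\mathfrak p^iL_{\mathfrak c}$, because $[X,\mathcal O_{\mathfrak p}X]=0$, and $\mathrm{tr}(XB_W)=0$. For $B_W=\begin{pmatrix}x&y\\z&-x\end{pmatrix}$ there are at most $C(1+D/(\mathbf vq^i))\le CD/q^i$ values of $z$; given $z$, at most $C(1+D/q^i)\le CD/q^i$ values of $x$; and $y$ is determined by $2x_Xx+y_Xz+z_Xy=0$, as $z_X\ne0$. So there are at most $CD^2q^{-2i}\le CD^{3/2}q^{-i}$ values of $B_W$. If $B_W=B_{W'}$, then $W-W'=\lambda X$ with $\lambda\in\mathfrak a_X^{-1}$. In the coordinates $A'$, $\|X\|\ge\rho^{1/2}$ at each place by Lemma 4.1(iii), while $W,W'$ have entries $\le C\rho^{1/2}$, so $|\sigma_j(\lambda)|\le C$. By Fact 3.2 and Property 8.3 there are at most $C(1+N\mathfrak a_X)\le E^{O(1)}$ such $\lambda$. So $\nu_i\le E^{O(1)}D^{3/2}q^{-i}$. $\square$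

## 12. Summation over the depth

We now prove the bound on $\mathrm{tr}\widetilde M^2$ in (7.2) and finish the lower bound of Theorem 2.3.

**Step 12.1 (an entry of $\widetilde M$).** First we split each entry into a proportional and a transverse part. Let $c=\Gamma X$, $c'=\Gamma X'$ in $\mathcal C$. In (6.1) with $f=g$ the kernel is bounded and supported in $\mathrm{dist}<1$. If $W=\lambda X\in\Gamma X'$, then $\lambda^2=Q(X')/Q(X)$. So at most one $W\in\Gamma X'$ lies in $FX$: two of them would be negatives of each other and $\Gamma$-conjugate, which Statement 4.4 excludes. It contributes $O(\mathrm{vol}(c))$; write $c'\sim c$ if it exists. If $t\in\Gamma_X$ fixes $W\notin FX$, then $t\in F+FX$ commutes with $W$, so $t\in F$, $t=\pm1$, hence $t=1$. So $\Gamma_X$ acts freely on the remaining $W$, and grouping them into orbits gives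
$$|\widetilde M_{c,c'}|\le C\big(\mathrm{vol}(c)1_{c'\sim c}+\mathcal A(c,c')\big),\qquad\mathcal A(c,c')=\sum_{W\in\Gamma_X\backslash(\Gamma X'\setminus FX)}a(X,W).$$

**Step 12.2 (proportional terms).** These include the diagonal. If $c'\sim c$, then $c'=\Gamma\lambda X$ with $\lambda\in\mathfrak a_X^{-1}$ and $|\sigma_j(\lambda)|\le\sqrt2$. By Fact 3.2 there are at most $C(1+N\mathfrak a_X)\le E^{O(1)}$ such $c'$ for given $c$. By Lemma 9.3,
$$\sum_c\sum_{c'\sim c}\mathrm{vol}(c)^2\le E^{O(1)}D^{3/2}\sum_c\mathrm{vol}(c)=E^{O(1)}D^{3/2}S.$$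

**Step 12.3 (transverse terms).** Here the two bounds on depth meet. By Statement 10.3 and Lemma 10.2, $\mathcal A(c,c')\le E^{O(1)}q^{i(X,X')}$, and $i(X,X')=i(X,W)$ for every $W\in\Gamma X'$. Using this for one of the two factors of $\mathcal A(c,c')^2$, and $q^{i(X,W)}\le\sum_{i\le i(X,W)}q^i$,
$$\sum_{c'}\mathcal A(c,c')^2\le E^{O(1)}\sum_{W\in\Gamma_X\backslash(\mathcal F\setminus FX)}a(X,W)\,q^{i(X,W)}\le E^{O(1)}\sum_{i=0}^\ell q^i\sum_{\substack{W\in\Gamma_X\backslash(\mathcal F\setminus FX)\\i(X,W)\ge i}}a(X,W).$$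
For $x\in F_X$ the set $\{y\in F_W:\mathrm{dist}(x_j,y_j)\le1\ \forall j\}$ has volume $\le2^n$ and is empty unless $\mathrm{dist}(x_j,\ell_{\sigma_j(W)})\le1$ for all $j$. So by the free action of $\Gamma_X$ and Lemma 11.3 the inner sum is at most
$$2^n\int_{\Gamma_X\backslash F_X}\nu_i(X,x)\,dx\le E^{O(1)}D^{3/2}q^{-i}\,\mathrm{vol}(c).$$
The powers of $q^i$ cancel. Summing over the $\ell+1\le E^{O(1)}$ values of $i$ and over $c$, we get $\sum_{c,c'}\mathcal A(c,c')^2\le E^{O(1)}D^{3/2}S$.

It is instructive to see what happens without the sorting by depth. Using only $q^{i(X,X')}\le D$ and the case $i=0$ of Lemma 11.3, one gets $\sum_{c,c'}\mathcal A(c,c')^2\le E^{O(1)}D\cdot D^{3/2}S$, and (7.1) gives $\dim V\ge JD^{-1}E^{-O(1)}$. Since $J\asymp D^3$, that is only the exponent $\frac23$.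

**Step 12.4 (the lower bound).** We insert everything into (7.1). We have $\mathrm{tr}\widetilde M^2=\sum_{c,c'}\widetilde M_{c,c'}^2\le E^{O(1)}D^{3/2}S$ by the last two steps, while $\mathrm{tr}M\ge cS>0$ by Property 8.2. With Statement 8.6,
$$\dim V(\mathfrak p^\ell)\ \ge\ \frac{c^2S^2}{E^{O(1)}D^{3/2}S}\ \ge\ \frac S{E^{O(1)}D^{3/2}}\ \ge\ JE^{-O(1)}.$$
Since $v_\ell\asymp J\asymp D^3$, we have $E^{O(1)}=\exp(O(\log v_\ell/\log\log v_\ell))$. This is the lower bound of Theorem 2.3. Complement 2.4(a) is contained in the proof: the tori used are the embedded tori $c_X$ of Lemma 6.4, and what was bounded below is $\mathrm{rank}\,M$, the dimension of the span of the $Pc$.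

## 13. The linear upper bound and additional level

**Step 13.1 (the exponent).** It remains to see that the exponent cannot exceed $1$ and to draw the conclusions. By Step 12.4, for every $\epsilon>0$ we have $\dim V(\mathfrak p^\ell)\ge c_\epsilon v_\ell^{1-\epsilon}$ for all large $\ell$. In the other direction, fix $\ell_0$ with $\Gamma(\mathfrak p^{\ell_0})$ torsion-free. Then $Y(\mathfrak p^{\ell_0})$ is homotopy equivalent to a finite complex (Borel–Serre), so a covering of it of degree $k$ has $n$-th Betti number at most $Ck$. Applied to $Y(\mathfrak p^\ell)\to Y(\mathfrak p^{\ell_0})$ this gives $\dim V(\mathfrak p^\ell)\le\dim H_n(Y(\mathfrak p^\ell);\mathbb Q)=O(v_\ell)$. Hence $\lim_\ell\log\dim V(\mathfrak p^\ell)/\log v_\ell=1$. Taking $\epsilon=\frac23$ shows that every nonzero prime lies in $\mathcal P(F)$, and $\beta_-(F,\mathfrak p)=1$ for all of them. This proves Theorem 2.3. So $\beta_-=\frac13$ never occurs: every exponent $<1$ is attained, and no exponent $>1$ is possible. $\square$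

**Step 13.2 (Complement 2.4(b)).** We transfer the bound to the level $\mathfrak s_0\mathfrak p^\ell$ with $\mathfrak s_0$ fixed. The covering $\pi:Y(\mathfrak s_0\mathfrak p^\ell)\to Y(\mathfrak p^\ell)$ has degree bounded in $\ell$. The preimage of a flat cycle is a disjoint union of flat cycles, and with the induced orientations its class is the transfer of the original class. Since $\pi_*\circ\text{transfer}=\deg\pi$, the transfer is injective on rational homology. So $\dim V(\mathfrak s_0\mathfrak p^\ell)\ge\dim V(\mathfrak p^\ell)$, while the two volumes differ by a bounded factor. The upper bound $\dim H_n(Y(\mathfrak s_0\mathfrak p^\ell);\mathbb Q)=O(\mathrm{vol}(Y(\mathfrak s_0\mathfrak p^\ell)))$ follows as in Step 13.1, because $Y(\mathfrak s_0\mathfrak p^\ell)$ covers $Y(\mathfrak p^{\ell_0})$. $\square$
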